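# Subspaces nearly orthogonal to a finite orbit

## 1. Three orbits of the signed permutations of four coordinates

Let $B_d$ be the group of signed $d\times d$ permutation matrices. It is finite, and it acts by unitaries on $\mathbb C^d$. Take $d=4$, choose a unit vector $x$, and look for a line on which the whole orbit $B_4x$ has a short projection. If the line is spanned by a unit vector $u$, the projection of $y$ onto it has length $|\langle y,u\rangle|$, so we want $u$ to make $\sup_{y\in B_4x}|\langle y,u\rangle|$ small.

*First orbit: $x=e_1$.* The orbit is $\{\pm e_i\}$ and the supremum is $\max_i|u_i|\ge\frac12$. Equality holds for the flat vector $u=\frac12(1,1,1,1)$. The choice $u=e_1$ is the worst possible one, with value $1$.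

*Second orbit: $x=\frac12(1,1,1,1)$.* The orbit is the set of sixteen vectors $\frac12(\varepsilon_1,\dots,\varepsilon_4)$ with $\varepsilon_i=\pm1$. The mean of $|\langle y,u\rangle|^2$ over it is $\frac14\sum|u_i|^2=\frac14$, so the supremum is at least $\frac12$, and $u=e_1$ gives exactly $\frac12$. Now the flat vector is the worst, with value $1$. The good direction of each orbit is the bad direction of the other.

*Third orbit: $x=\gamma\,(1,\tfrac1{\sqrt2},\tfrac1{\sqrt3},\tfrac1{\sqrt4})$*, with $\gamma^{-2}=1+\frac12+\frac13+\frac14=\frac{25}{12}$. Let $u$ be real, and let $b_1\ge b_2\ge b_3\ge b_4\ge 0$ be the sorted values $|u_i|$. The best signed permutation pairs large with large and makes all signs agree, so the supremum is $\gamma A$ with $A=\sum_jb_j/\sqrt j$. Since $b$ is decreasing, for each $j$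
$$A\ \ge\ \sum_{i\le j}\frac{b_i}{\sqrt i}\ \ge\ b_j\cdot j\cdot\frac1{\sqrt j}=\sqrt j\,b_j .$$
Hence $b_j^2\le A\,b_j/\sqrt j$. Summing over $j$ gives $1=\sum b_j^2\le A^2$, so $A\ge1$. Every real line has a supremum of at least $\gamma=\sqrt{12/25}\approx0.69$, and $u=e_1$ attains it. For complex $u$ we lose at most a factor $2$: choosing signs to match the real parts or the imaginary parts of the terms gives at least $\frac12\sum_j x_jb_j$, where now $b_j$ are the sorted moduli.

Nothing used $d=4$. In dimension $d$ the third orbit has $\gamma^{-2}=1+\frac12+\dots+\frac1d\le1+\log d$, so every real line has a supremum of at least $1/\sqrt{1+\log d}$, and every complex line at least half of that. The first two orbits have the optimal value $1/\sqrt d$. So some orbits are as bad as $1/\sqrt{\log d}$. Can an orbit of a finite unitary group be worse than that? And what happens if the line is replaced by a subspace of dimension $k$?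

## 2. Transitive sets and the bound $1/\sqrt{\log(2d/k)}$

**Definition (transitive set).** A subset $X$ of the unit sphere of $\mathbb C^d$ is *transitive* if it is the orbit of a point under some subgroup of the unitary group $\mathsf U(d)$. Equivalently, for all $x,x'\in X$ there is a unitary $g$ with $gX=X$ and $gx=x'$.

For a complex subspace $W$ let $P_W$ be the orthogonal projection onto $W$. We ask for a $k$-dimensional $W$ that makes $\sup_{x\in X}\|P_Wx\|$ small.

*Example.* Let $X=\{e_1,\dots,e_d\}$. For every $k$-dimensional $W$ we have $\sum_i\|P_We_i\|^2=\operatorname{tr}P_W=k$, so the supremum is at least $\sqrt{k/d}$. If $W$ is spanned by $k$ of the vectors $d^{-1/2}(\omega^{a},\omega^{2a},\dots,\omega^{da})$ with $\omega=e^{2\pi i/d}$ and $0\le a<d$, all $\|P_We_i\|^2$ equal $k/d$, and the bound is attained.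

The problem comes from Ashwin Sah, Mehtaab Sawhney and Yufei Zhao, "The cylindrical width of transitive sets", arXiv:2101.11207 (2021), where the following is a conjecture. The problem is stated together with these known results. By a theorem of Green, every finite transitive subset of the unit sphere of $\mathbb R^d$ lies within $O(1/\sqrt{\log d})$ of a hyperplane, which is best possible up to a constant. There is an absolute constant $C$ such that for $k\le d/(\log(3d))^C$ a $W$ with bound $O(1/\sqrt{\log(d/k)})$ exists. Finally, the order $1/\sqrt{\log(2d/k)}$ cannot be improved for any $k\le d$. None of these is used below.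

**Theorem A.** There is an absolute constant $C'$ such that for all $1\le k\le d$ and all finite transitive $X$ in the unit sphere of $\mathbb C^d$ there is a complex $k$-dimensional subspace $W$ with
$$\sup_{x\in X}\|P_Wx\|\le \frac{C'}{\sqrt{\log(2d/k)}} .$$

So the conjecture is true. The proof uses the classification of finite simple groups (CFSG), together with published facts that are quoted where they are needed.

Conventions: $C,c>0$ are absolute constants that may change from line to line, $\log$ is the natural logarithm, and $\|\cdot\|$ is the Euclidean norm. Two trivial reductions are used throughout. It suffices to find $W$ with $\dim W\ge k$, since passing to a subspace only decreases $\|P_Wx\|$. And if $d/k$ is bounded by an absolute constant, there is nothing to prove, because $\|P_Wx\|\le1$.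

## 3. Random subspaces, and the cube that defeats them

A sensible first attempt is to take $W$ at random. For compact $T\subset\mathbb C^D$ put
$$\nu(T)=\mathbb E_v\sup_{x\in T}|\langle x,v\rangle|,\qquad v\text{ uniform on the unit sphere of }\mathbb C^D .$$
This is the average width of $T$ along a random line. The first lemma says that passing from a line to $k$ dimensions costs only an extra $\sqrt{k/D}$, which is far below $1/\sqrt{\log (2D/k)}$ when $D/k$ is large.

**Lemma 1.** Let $T\subset\mathbb C^D$ be compact, $R=\sup_T\|x\|$, $1\le k\le D$. There is a $k$-dimensional $W$ with $\sup_T\|P_Wx\|\le2\nu(T)+C_0R\sqrt{k/D}$, where $C_0$ is absolute.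

*Proof.* If $R=0$ there is nothing to prove. Let $F(u)=\sup_{x\in T}|\langle x,u\rangle|$. This is a seminorm, it is $R$-Lipschitz, and
$$\sup_{x\in T}\|P_Wx\|=M:=\sup_{u\in W,\ \|u\|=1}F(u).$$

**Step 1. Discretize the sphere of $W$.** The purpose is to replace a supremum over a sphere by a maximum over finitely many points. Let $\mathcal N$ be a $\frac12$-net of the unit sphere of $W$. For a unit $u\in W$ choose $u'\in\mathcal N$ with $\|u-u'\|\le\frac12$. Then $F(u)\le F(u')+F(u-u')\le\max_{\mathcal N}F+\frac M2$. Taking the supremum over $u$ gives $M\le2\max_{\mathcal N}F$. A maximal $\frac12$-separated subset of the sphere is a net. The balls of radius $\frac14$ around its points are disjoint and lie in the ball of radius $\frac54$, and the real dimension is $2k$, so it has at most $5^{2k}=25^k$ points.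

**Step 2. Rotate at random.** Now we bound $F$ on all net points at once. Fix $W_0$ of dimension $k$ with such a net $\mathcal N_0$, and let $W=UW_0$ with $U$ Haar-distributed in $\mathsf U(D)$. For each $u\in\mathcal N_0$ the point $Uu$ is uniform on the sphere, so $\mathbb EF(Uu)=\nu(T)$. By Lévy's inequality on $S^{2D-1}$ (e.g. Vershynin, *High-Dimensional Probability*, Thm 5.1.4),
$$\mathbb P\big(F(Uu)\ge\nu(T)+s\big)\le2e^{-cDs^2/R^2}.$$
With $s=C_*R\sqrt{k/D}$ the right side is $2e^{-cC_*^2k}$. For $C_*$ large, $25^k\cdot2e^{-cC_*^2k}<1$, so with positive probability $F<\nu(T)+s$ on the whole net $U\mathcal N_0$ of the unit sphere of $W$. Then $M\le2\nu(T)+2C_*R\sqrt{k/D}$. $\square$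

Next, $\nu(T)$ is small when $T$ consists of few vectors, up to unit scalars.

**Lemma 2.** If $T=\{\lambda y:y\in Y,\ |\lambda|=1\}\subset\mathbb C^D$ with $1\le|Y|\le M$ and $\|y\|\le R$ on $Y$, then $\nu(T)\le R\sqrt{2(1+\log M)/D}$.

*Proof.* If $D=1$, then $\nu(T)\le R$. Let $D\ge2$. For $y\neq0$ and $0\le u<1$,
$$\mathbb P\big(|\langle y,v\rangle|^2\ge u\|y\|^2\big)=(1-u)^{D-1}\le e^{-(D-1)u}.$$
To see the equality, rotate so that $y$ is a multiple of $e_1$ and write $v=g/\|g\|$ with $g$ standard complex Gaussian, so that the $|g_a|^2$ are independent $\mathrm{Exp}(1)$ variables. The event is $|g_1|^2\ge\frac u{1-u}\Gamma$ with $\Gamma=\sum_{a\ge2}|g_a|^2$. Its probability is $\mathbb Ee^{-\frac u{1-u}\Gamma}=\big(1+\frac u{1-u}\big)^{-(D-1)}=(1-u)^{D-1}$. For $u\ge1$ the probability is $0$. By the union bound,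
$$\mathbb E\max_{y\in Y}|\langle y,v\rangle|^2\le R^2\int_0^\infty\min\big(1,Me^{-(D-1)u}\big)\,du=R^2\,\frac{1+\log M}{D-1}\le R^2\,\frac{2(1+\log M)}D ,$$
and $\nu(T)$ is at most the square root of the left side. $\square$

So a random $W$ works whenever the orbit has at most $e^{Cd/\log d}$ points up to scalars. Unfortunately orbits can be larger, and then the method can fail completely.

*Where it stops.* Let $X=\{\pm1\}^d/\sqrt d$. Choosing signs to match real parts, $\sup_X|\langle x,v\rangle|\ge d^{-1/2}\sum_i|\mathrm{Re}\,v_i|$. With $g=\|g\|v$ standard complex Gaussian, $\|g\|$ is independent of $v$, $\mathbb E|\mathrm{Re}\,g_i|=1/\sqrt\pi$ and $\mathbb E\|g\|\le\sqrt d$, so $\mathbb E|\mathrm{Re}\,v_i|\ge1/\sqrt{\pi d}$. Therefore $\nu(X)\ge1/\sqrt\pi>0.56$ for every $d$. A typical random line is useless, while the coordinate line $\mathbb Ce_1$ has width $1/\sqrt d$. Always taking coordinate subspaces is no remedy either: on the orbit $\{\pm e_i\}$ every nonzero coordinate subspace has width $1$.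

We can combine the two choices: take a random subspace *inside* the span of the first $m'$ coordinates. For a vector such as $x=(e_1+\text{flat})/\|e_1+\text{flat}\|$ the intermediate choice $m'\approx\sqrt d$ handles both parts. The third orbit of Section 1 has mass at every scale. The next section shows that, for any vector, some dyadic $m'$ is good enough.

## 4. Block permutations: one dyadic scale is good

Write $\mathbb C^{mn}=(\mathbb C^n)^m$, so a vector has $m$ blocks $y_i\in\mathbb C^n$ with block norms $\|y_i\|$. For $H\le\mathsf U(n)$, the wreath product $H\wr S_m$ acts by applying an element of $H$ to each block and then permuting the blocks. For example, $\{\pm1\}\wr S_d=B_d$. Two vectors of $\mathbb C^n$ with equal norms differ by a unitary, so the orbit of $x$ under $\mathsf U(n)\wr S_m$ is exactly the set $T_x$ of vectors whose multiset of block norms equals that of $x$.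

First we compute the average width of a set described by its block norms.

**Lemma 3.** Let $D=mn$, $\mathbb C^D=(\mathbb C^n)^m$, $\rho_1\ge\dots\ge\rho_m\ge0$, and let $T$ be the set of $y$ whose $j$-th largest block norm is $\le\rho_j$ for every $j$. Then $\nu(T)\le\sum_{j\le m}\rho_j\sqrt{2\log(2m/j)/m}$.

*Proof.* Let $\|v\|_{(j)}$ be the $j$-th largest block norm of $v$. By Cauchy–Schwarz in each block and the rearrangement inequality, $|\langle y,v\rangle|\le\sum_i\|y_i\|\|v_i\|\le\sum_j\rho_j\|v\|_{(j)}$ for $y\in T$. It remains to bound $\mathbb E\|v\|_{(j)}$.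

Write $v=g/\|g\|$ with $g$ standard complex Gaussian, $\mathbb E|g_a|^2=1$. Since $\|g\|$ and $v$ are independent and $\mathbb E\|g\|^2=D$, we have $\mathbb E\|v\|_{(j)}^2=\mathbb E\|g\|_{(j)}^2/D$. As $|g_a|^2\sim\mathrm{Exp}(1)$, $\mathbb Ee^{|g_a|^2/2}=2$, so each block has $\mathbb Ee^{\|g_i\|^2/2}=2^n$. The $j$-th largest of nonnegative numbers is at most $\frac1j$ times their sum. With Jensen,
$$\exp\big(\tfrac12\mathbb E\|g\|_{(j)}^2\big)\le\mathbb E\,e^{\frac12\|g\|_{(j)}^2}\le\mathbb E\,\frac1j\sum_ie^{\frac12\|g_i\|^2}=\frac mj\,2^n .$$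
So $\mathbb E\|g\|_{(j)}^2\le2\log(m/j)+2n\log2\le2n\log(2m/j)$. Dividing by $D=mn$ and taking a square root, $\mathbb E\|v\|_{(j)}\le\sqrt{2\log(2m/j)/m}$. $\square$

**Lemma 4.** Let $d=mn$, let $x\in(\mathbb C^n)^m$ be a unit vector, $1\le k\le d$, and $\tau=\min(m,d/k)$. There is a $k$-dimensional $W$ with $\sup_{y\in T_x}\|P_Wy\|\le C/\sqrt{\log(2\tau)}$.

*Proof.* If $\tau<16$ this is trivial, since $\|P_Wy\|\le1$. Let $\tau\ge16$.

**Step 1. Set up the scales.** We define about $\log\tau$ nested coordinate subspaces, each still of dimension well above $k$. Let $L=\lfloor\frac12\log_2\tau\rfloor$. As $\lfloor a\rfloor\ge a/2$ for $a\ge1$, we have $L\ge\frac14\log_2\tau$. For $1\le\ell\le L$ let $m_\ell=\lfloor m/2^\ell\rfloor$, let $V_\ell$ be the span of the first $m_\ell$ blocks, and let $D_\ell=\dim V_\ell=nm_\ell$. Since $2^\ell\le\sqrt\tau$ and $\tau\le m$, $m/2^\ell\ge m/\sqrt\tau\ge1$, hence $m_\ell\ge1$ and $m_\ell\ge m/2^{\ell+1}$. Also $m_{\ell+1}=\lfloor m_\ell/2\rfloor\le m_\ell/2$. As $k\le d/\tau$,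
$$\frac k{D_\ell}\le\frac{d/\tau}{nm/2^{\ell+1}}=\frac{2^{\ell+1}}\tau\le\frac2{\sqrt\tau}\le\frac12 .\tag{1}$$

**Step 2. A random subspace at each scale.** For each $\ell$ we record what Lemmas 1 and 3 give inside $V_\ell$. Let $r_1\ge\dots\ge r_m$ be the sorted block norms of $x$, so $\sum r_j^2=1$. For $y\in T_x$, the vector $P_{V_\ell}y$ keeps only $m_\ell$ of the blocks of $y$, so its $j$-th largest block norm is at most $r_j$ for $j\le m_\ell$. Let $T^{(\ell)}\subset V_\ell$ be the set of vectors with $j$-th largest block norm $\le r_j$ for all $j\le m_\ell$; its radius is at most $(\sum r_j^2)^{1/2}=1$. By (1), $k\le D_\ell$, and Lemmas 1 and 3 in $V_\ell$ give a $k$-dimensional $W\subset V_\ell$ which is good for $T^{(\ell)}$. Since $P_Wy=P_WP_{V_\ell}y$,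
$$\sup_{y\in T_x}\|P_Wy\|\le2S_\ell+C_0\sqrt2\,\tau^{-1/4},\qquad S_\ell=\sum_{j\le m_\ell}r_j\sqrt{\frac{2\log(2m_\ell/j)}{m_\ell}} .\tag{2}$$
(Two checks: for $x=e_1$, $n=1$, $S_\ell=\sqrt{2\log(2m_\ell)/m_\ell}$ is small at large scales; for flat $x$, $S_\ell\le2\sqrt{m_\ell/m}$, by comparing the sum with $\int_0^1\sqrt{2\log(2/u)}\,du<2$, is small at small scales.)

**Step 3. Sum over scales.** The purpose is to show that $\sum_\ell S_\ell^2$ is bounded, so that the $S_\ell$ cannot all be large. The weight $(j/m_\ell)^{1/4}$ is inserted so that $r_j$ counts mainly at scales $m_\ell\approx j$. By Cauchy–Schwarz,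
$$S_\ell^2\le\Big(\sum_{j\le m_\ell}r_j^2\Big(\frac j{m_\ell}\Big)^{1/2}\Big)\Big(\frac1{m_\ell}\sum_{j\le m_\ell}\varphi\Big(\frac j{m_\ell}\Big)\Big),\qquad\varphi(u)=2u^{-1/2}\log(2/u).$$
The function $\varphi$ is decreasing on $(0,1]$, so the last factor is at most
$$\int_0^1\varphi=2\log2\int_0^1u^{-1/2}du+2\int_0^1u^{-1/2}\log(1/u)\,du=4\log2+8<11 .$$
Hence
$$\sum_{\ell=1}^LS_\ell^2\le11\sum_jr_j^2\sum_{\ell\le L:\ m_\ell\ge j}\Big(\frac j{m_\ell}\Big)^{1/2} .$$
Fix $j$. The admissible $\ell$ form an initial segment of $\{1,\dots,L\}$. The term with the largest admissible $\ell$ is at most $1$, and since $m_{\ell-1}\ge2m_\ell$, each step down in $\ell$ multiplies the term by at most $2^{-1/2}$. So the inner sum is at most $\sum_{i\ge0}2^{-i/2}<4$, and $\sum_\ell S_\ell^2\le44$.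

**Step 4. Choose the scale.** Some $\ell$ has $S_\ell^2\le44/L\le176/\log_2\tau$. For this $\ell$, (2) gives the bound $C/\sqrt{\log\tau}+C\tau^{-1/4}\le C/\sqrt{\log(2\tau)}$. $\square$

Lemma 4 needs no finiteness and applies to every $G\le\mathsf U(n)\wr S_m$. What it needs is many blocks: it is useful exactly when $m$ is at least a power of $d/k$.

## 5. Decomposing an irreducible group into isotypic blocks

To use Lemma 4 for a general group, cut the space into as many permuted blocks as possible.

**Definition (isotypic, quasi-primitive).** A representation is *isotypic* if it is a multiple of one irreducible representation. A finite irreducible $H\le\mathsf U(n)$ is *quasi-primitive* if $\mathbb C^n$ restricted to every normal subgroup of $H$ is isotypic.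

*Examples.* An abelian group acts isotypically exactly when it acts by scalars. So $Q_8\le\mathsf U(2)$ is not quasi-primitive, because its normal subgroup $\langle i\rangle$ acts with two different characters. The group $\mathrm{SL}_2(3)\le\mathsf U(2)$ is quasi-primitive: its normal subgroups are $1$, $\{\pm1\}$, $Q_8$ and itself, the first two are scalar, and the last two are irreducible.

Recall one fact. If $N\trianglelefteq H\le\mathsf U(n)$, then $\mathbb C^n$ is the orthogonal sum of its $N$-isotypic components, and $H$ permutes them: if $N$ acts on $U$ as a multiple of $\theta$, it acts on $hU$ as a multiple of the twist $a\mapsto\theta(h^{-1}ah)$.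

**Lemma 5.** Let $G\le\mathsf U(d)$ be finite and irreducible. There are $m,n$ with $mn=d$, a quasi-primitive finite $H\le\mathsf U(n)$, and a unitary identification $\mathbb C^d\cong(\mathbb C^n)^m$ under which $G\le H\wr S_m$.

*Proof.* Choose an orthogonal decomposition $\mathbb C^d=\bigoplus_{i=1}^mV_i$ into nonzero subspaces permuted by $G$, with $m$ maximal ($m=1$ is allowed). The sum of the $V_i$ over a $G$-orbit is invariant, so by irreducibility $G$ permutes the $V_i$ transitively, and each has dimension $n=d/m$. Let $G_1$ be the stabilizer of $V_1$ and $H=G_1|_{V_1}$. Pick $g_i\in G$ with $g_iV_1=V_i$. If $gV_i=V_{\sigma(i)}$, then $g_{\sigma(i)}^{-1}gg_i$ maps $V_1$ to itself, so it lies in $G_1$.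

**Step 1. $H$ is irreducible.** This is part of the definition. If $U\subset V_1$ were proper, nonzero and $H$-invariant, then $\sum_{g\in G}gU=\bigoplus_ig_iU$ would be $G$-invariant and would meet $V_1$ in $U$, so it would be a proper nonzero invariant subspace of $\mathbb C^d$.

**Step 2. $H$ is quasi-primitive.** Here maximality of $m$ enters. Suppose a normal subgroup of $H$ had several isotypic components $U_a$ on $V_1$. They are mutually orthogonal and permuted by $H$. From $gg_iU_a=g_{\sigma(i)}\,(g_{\sigma(i)}^{-1}gg_i)\,U_a$ we see that $G$ permutes the spaces $g_iU_a$. They are more than $m$ in number, a contradiction.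

**Step 3. Coordinates.** We identify all blocks with $V_1$. The map $v\mapsto(g_i^{-1}v_i)_i$ is a unitary $\mathbb C^d\to V_1^m$. The block of $gv$ in $V_{\sigma(i)}$ is $gv_i$, with coordinate $g_{\sigma(i)}^{-1}gv_i=(g_{\sigma(i)}^{-1}gg_i)(g_i^{-1}v_i)$, which is an element of $H$ applied to the old coordinate. So $G\le H\wr S_m$. $\square$

*Example.* Let $\mathrm{std}_N$ denote the sum-zero subspace of $\mathbb C^N$, with permutation action $\pi$ of $S_N$. On $\mathrm{std}_4$ the Klein four-group in $A_4$ acts by its three nontrivial characters, so for $G=A_4$ we get $m=3$, $n=1$, and $H=\{\pm1\}$.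

With $t=d/k$, Lemma 4 settles the case of many blocks, $m\ge\sqrt t$. If there are few blocks, $n$ is large, and by Lemma 2 a random subspace of a single block would be enough if the quasi-primitive group $H$ satisfied $\log[H:Z(H)]\le Cn/\log n$. This can fail: $S_N$ on $\mathrm{std}_N$, $N\ge5$, is quasi-primitive (its normal subgroups are $1$, $A_N$ and $S_N$), has $n=N-1$, and $\log N!\ge N\log N-N$. But here a repair is visible. The space $\mathrm{std}_N$ has codimension $1$ in $\mathbb C^N$, where $S_N$ permutes coordinates and Lemma 4 applies. The next two sections show that this is essentially the only way to fail.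

## 6. Degrees of quasisimple groups

A finite group $L$ is *quasisimple* if it is perfect and $L/Z(L)$ is a nonabelian simple group. For instance $\mathrm{SL}_2(5)=2.A_5$ is quasisimple with center of order $2$. We need two inputs. The first is elementary and is used twice.

**Lemma 6.** Let $K$ be a finite group with $[K,K]\le Z(K)$, and let $U$ be an irreducible complex representation of $K$, faithful on $Z(K)$, of degree $q$. Then $|K:Z(K)|=q^2$.

*Proof.* If $x\notin Z(K)$, some commutator $[x,y]\neq1$; it is central, so it acts as a scalar $\lambda\ne1$. As $y^{-1}xy=x[x,y]$, we get $\operatorname{tr}x=\lambda\operatorname{tr}x$, so $\operatorname{tr}x=0$. If $x\in Z(K)$, $|\operatorname{tr}x|=q$. Irreducibility gives $|K|=\sum_x|\operatorname{tr}x|^2=q^2|Z(K)|$. $\square$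

**Fact 7 (consequence of CFSG).** There is $C_3$ such that, if $L$ is a finite quasisimple group, $S=L/Z(L)$, and $\rho$ is a faithful irreducible complex representation of $L$ of degree $f$, then either $\log|\mathrm{Aut}\,S|\le C_3\sqrt f\log(2f)$, or $L\cong A_N$ with $N\ge15$, $f=N-1$, and $\rho\cong\mathrm{std}_N$ for a suitable identification $L\cong A_N$.

*Proof.* Since $L$ is perfect, its one-dimensional representations are trivial, so $f\ge2$. By CFSG, $S$ is alternating, sporadic, or of Lie type (counting the Tits group separately). The sporadic groups, the Tits group and $A_N$ with $N<15$ are finitely many and are absorbed into $C_3$.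

**Step 1. Lie type.** The aim is the much stronger bound $\log|\mathrm{Aut}\,S|\le C(\log f)^2$. Let $S$ be of Lie type over $\mathbb F_q$, with ambient algebraic group of rank $\ell$ (for ${}^2A_\ell$ etc. in the convention ${}^2A_\ell(q)=\mathrm{PSU}_{\ell+1}(q)$; for Suzuki and Ree groups $q=p^{2a+1}$). By Landazuri–Seitz (J. Algebra 32 (1974), as corrected by Seitz–Zalesskii; see Kleidman–Liebeck, *The Subgroup Structure of the Finite Classical Groups*, Thm 5.3.9 and Table 5.3.A), apart from finitely many $S$, the nontrivial projective irreducible complex representations have degree at least a value which is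

* $\ge cq^\ell$ for $\mathrm{PSL}_{\ell+1}$, $\mathrm{PSU}_{\ell+1}$, $\mathrm{PSp}_{2\ell}$;
* $\ge cq^{2\ell-3}$ for the orthogonal groups ($\ell\ge3$);
* for the exceptional types at least $c$ times: $q^{3/2}$ for ${}^2B_2$; $q^2$ for ${}^2G_2$; $q^{11/2}$ for ${}^2F_4$; $q^5$ for ${}^3D_4$; $q^3$ for $G_2$; $q^8$ for $F_4$; $q^{11}$ for $E_6$ and ${}^2E_6$; $q^{17}$ for $E_7$; $q^{29}$ for $E_8$.

In all cases $f\ge cq^{\ell/2}$: for orthogonal groups $2\ell-3\ge\ell$, and for the exceptional types one compares with $\ell=2,2,4,4,2,4,6,7,8$ in the order listed. The finitely many excepted $S$ only affect $c$. Taking logarithms and using $f\ge2$, $\ell\log q\le2\log f+C\le C\log f$. The order formulas give $|S|\le q^{C\ell^2}$, and $|\mathrm{Out}\,S|\le C(\ell+1)\log_2q$. Hence, as $\log q\ge\log2$,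
$$\log|\mathrm{Aut}\,S|\le C\ell^2\log q\le C(\ell\log q)^2\le C(\log f)^2\le C\sqrt f\log(2f).$$

For the rest let $S=A_N$ with $N\ge15$. Then $\mathrm{Aut}\,S=S_N$, so $\log|\mathrm{Aut}\,S|=\log N!\le N\log N$. The Schur multiplier of $A_N$ has order $2$, so $L=A_N$ or $L=2.A_N$, the unique nonsplit central extension of $A_N$ by a group $\langle z\rangle$ of order $2$.

**Step 2. A model of $2.A_N$.** We need to multiply in $2.A_N$. In the real Clifford algebra with generators $e_1,\dots,e_N$, $e_i^2=-1$, $e_ie_j=-e_je_i$ for $i\ne j$, let $P$ be the group generated by the elements $u=(e_i-e_j)/\sqrt2$. For vectors $u,w$ in the span of the $e_i$ we have $uw+wu=-2(u\cdot w)$. So $u^2=-1$ for our generators, $u^{-1}=-u$, and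
$$-uwu^{-1}=uwu=\big(-2(u\cdot w)-wu\big)u=w-2(u\cdot w)u ,$$
which is the reflection exchanging $e_i$ and $e_j$. Hence an element $a$ that is a product of $r$ generators acts on vectors by $w\mapsto(-1)^raw a^{-1}$. The parity of $r$ is well defined by the grading of the Clifford algebra, and we obtain a surjection $P\to S_N$ under which $r$ has the parity of the permutation.

If $a$ is in the kernel, then $r$ is even and $a$ commutes with all $e_i$. Write $a$ in the basis of monomials $e_I$ with $|I|$ even. Conjugation by $e_i$ fixes $e_I$ if $i\notin I$ and negates it if $i\in I$, so only $I=\emptyset$ survives and $a$ is a real scalar. Reversing the order of factors in a product of $r$ generators and multiplying gives $(-1)^r=1$, so $a^2=1$ and $a=\pm1$. Thus the kernel is $\{\pm1\}$; put $z=-1$.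

For disjoint transpositions $(ij),(kl)$ with lifts $u,v$ we have $u^2=v^2=z$ and $uv=zvu$, so $(uv)^2=uvuv=z\,u^2v^2=z$. Thus
$$\text{every lift of }(ij)(kl)\text{ squares to }z. \tag{3}$$
In particular the extension over $A_N$ is nonsplit, so the preimage of $A_N$ in $P$ is $2.A_N$.

**Step 3. $L=2.A_N$ has exponentially large degree.** We find a large subgroup to which Lemma 6 applies. For a $4$-set $B$, let $Q_B$ be the preimage of the Klein four-group on $B$, a group of order $8$. If $u,v\in Q_B$ lift distinct nontrivial elements, then by (3) $u^2=v^2=(uv)^2=z$, so $uv=z\,v^{-1}u^{-1}=z(zv)(zu)=z\,vu$: they do not commute. (So $Q_B\cong Q_8$.)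

Let $B,B'$ be disjoint $4$-sets. For $a\in\mathrm{Alt}(B)$, $a'\in\mathrm{Alt}(B')$ the commutator of lifts lies in $\langle z\rangle$ and depends only on $a,a'$, and for fixed $a'$ it is a homomorphism $\mathrm{Alt}(B)\cong A_4\to\langle z\rangle$. It is trivial, since $A_4$ has no subgroup of index $2$. So $Q_B$ and $Q_{B'}$ commute.

Take $b=\lfloor N/4\rfloor$ disjoint $4$-sets. The corresponding $Q_B$ generate a group $K$, the preimage of a group of order $4^b$, so $|K|=2^{1+2b}$. An element of $K$ is a product of one element from each $Q_B$. If one factor is outside $\langle z\rangle$, some element of that $Q_B$ fails to commute with the product. So $Z(K)=\langle z\rangle$, and $[K,K]\le\langle z\rangle$. Since $\rho$ is faithful and irreducible, $\rho(z)=-1$. Any irreducible constituent of $\rho|_K$ is faithful on $Z(K)$, so by Lemma 6 its degree squared is $4^b$. Hence $f\ge2^b$, $N\le4b+3\le4\log_2f+3$, and $N\log N\le C\sqrt f$.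

**Step 4. $L=A_N$.** We isolate the standard representation. By Rasala (J. Algebra 45 (1977), 132–181), for $N\ge15$ the irreducible characters of $S_N$ of degree $<N(N-3)/2$ are $1,\mathrm{sgn},\mathrm{std},\mathrm{std}\otimes\mathrm{sgn}$. The representation $\rho$ is a constituent of $\chi|_{A_N}$ for some irreducible $\chi$ of $S_N$. Since $A_N$ has index $2$, $\chi|_{A_N}$ is irreducible or the sum of two constituents of equal degree, so $f\ge\chi(1)/2$. If $\chi$ is one of the four, then $\rho\cong\mathrm{std}_N$, because $\rho$ is nontrivial and $\mathrm{std}|_{A_N}$ is irreducible. Otherwise $f\ge N(N-3)/4\ge N^2/5$, so $N\le\sqrt{5f}$ and $N\log N\le C\sqrt f\log(2f)$. $\square$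

## 7. Quasi-primitive groups are small or permute coordinates

We recall the structure theory that is needed. Let $H$ be a finite group. $O_p(H)$ is its largest normal $p$-subgroup, and $F(H)=\prod_pO_p(H)$ is the Fitting subgroup. A *component* is a subnormal quasisimple subgroup. Distinct components commute with each other, and all commute with $F(H)$. The components are permuted by conjugation, and their product $E(H)$, the *layer*, is their central product. Components of a normal subgroup of $H$ are components of $H$. With $F^*(H)=F(H)E(H)$ one has $C_H(F^*(H))\le F^*(H)$ (Bender; Aschbacher, *Finite Group Theory*, (31.13)). Finally, a finite $p$-group $P$ has a *Thompson critical subgroup* (Gorenstein, *Finite Groups*, Thm 5.3.11): a characteristic subgroup $K$ of class $\le2$ with $K/Z(K)$ elementary abelian and $C_P(K)=Z(K)$.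

*Examples.* In $H=\mathrm{SL}_2(3)$ we have $F^*(H)=O_2(H)=Q_8$, and there are no components. In $H=\mathrm{SL}_2(5)$, $F(H)=\{\pm1\}$ and $E(H)=H$. The group $Q_8$ is a critical subgroup of itself. In the dihedral group of order $16$, the cyclic subgroup of order $8$ is one.

**Proposition 8.** There are $n_0,C_2$ such that for $n\ge n_0$ and $H\le\mathsf U(n)$ finite quasi-primitive, one of the following holds:

(a) $\log[H:Z(H)]\le C_2n/\log n$;

(b) there are $N>n/(\log n)^3$ and $n_2$ with $n=(N-1)n_2$, and a unitary identification $\mathbb C^n=\mathrm{std}_N\otimes\mathbb C^{n_2}$ under which every element of $H$ has the form $\pi(s)\otimes u$ with $s\in S_N$, $u\in\mathsf U(n_2)$.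

*Proof.* Let $Z=Z(H)$; by Schur it consists of scalars. Every abelian normal subgroup of $H$ acts isotypically, hence by scalars, hence lies in $Z$. For each prime $p$ let $K_p$ be a critical subgroup of $O_p(H)$. Then $Z(K_p)$ is characteristic in $K_p$, which is characteristic in $O_p(H)$, so $Z(K_p)$ is an abelian normal subgroup of $H$. Therefore it is a finite group of scalars, and it is cyclic. Let $E=E(H)$ be the product of the components $L_1,\dots,L_r$.

**Step 1. $H/Z$ acts faithfully on $E\prod_pK_p$.** This will let us bound $[H:Z]$ by counting automorphisms. Let $D=C_H(E\prod_pK_p)$. We show $D=Z$. Clearly $Z\le D\trianglelefteq H$. Since $O_p(D)$ is a normal $p$-subgroup of $H$, $O_p(D)\le O_p(H)\cap D\le C_{O_p(H)}(K_p)=Z(K_p)\le Z$. So $F(D)\le Z$. Components of $D$ are components of $H$, so $E(D)\le E$, and $E$ is centralized by $D\ge E(D)$. Thus $E(D)$ is abelian, and being a product of components it is trivial. Therefore $F^*(D)=F(D)\le Z$ is centralized by all of $D$, and $D=C_D(F^*(D))\le F^*(D)\le Z$. Consequently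
$$[H:Z]\le|A_E|\prod_p|A_p|,\tag{4}$$
where $A_p$ and $A_E$ are the images of $H$ in $\mathrm{Aut}(K_p)$ and $\mathrm{Aut}(E)$ under conjugation.

**Step 2. Degrees multiply.** The dimension $n$ limits all constituents together. The group $M=E\prod_pK_p\trianglelefteq H$ is a product of pairwise commuting groups, so it is a quotient of $\prod_pK_p\times\prod_iL_i$, and it acts isotypically. So $\mathbb C^n|_M$ is a multiple of $\bigotimes_pU_p\otimes\bigotimes_i\rho_i$ with $U_p,\rho_i$ irreducible representations of $K_p,L_i$ of degrees $q_p=p^{a_p}$ and $n_i$ (degrees of irreducible representations of $p$-groups are powers of $p$). Since $\mathbb C^n|_{K_p}$ and $\mathbb C^n|_{L_i}$ are multiples of $U_p$ and $\rho_i$, these are faithful. So $n_i\ge2$, and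
$$\prod_pq_p\prod_in_i\le n,\qquad r\le\log_2n .$$

**Step 3. The bound for $A_p$.** We show the $p$-parts contribute only $O((\log n)^2)$. Write $K=K_p$, $q=q_p$, $a=a_p$. By Lemma 6, $|K:Z(K)|=q^2=p^{2a}$, so $K$ is generated by $Z(K)$ and $2a$ elements. If $a=0$ then $K=Z(K)\le Z$ and $A_p$ is trivial. Let $a\ge1$. Elements of $A_p$ fix the scalar group $Z(K)$ pointwise, so $\alpha\in A_p$ is determined by the images of the $2a$ generators. Let $x$ be one of them. Then $x^p\in Z(K)$, so $\alpha(x)^p=\alpha(x^p)=x^p$. There are at most $q^2$ choices for the coset $\alpha(x)Z(K)=yZ(K)$. Given it, $\alpha(x)=yz$ with $z\in Z(K)$ and $z^p=y^{-p}x^p$, and since $Z(K)$ is cyclic there are at most $p$ such $z$. Hence $|A_p|\le(q^2p)^{2a}$ and, using $\log p\ge\log2\ge\frac23$,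
$$\log|A_p|\le2a(2a+1)\log p\le6a^2\log p\le9(a\log p)^2=9(\log q)^2 .$$
Summing, $\sum_p\log|A_p|\le9\big(\sum_p\log q_p\big)^2\le9(\log n)^2$. (For $H=\mathrm{SL}_2(3)$, $p=2$: $q=2$, and the bound is $|A_2|\le64$, while actually $|A_2|=|H/Z|=12$.)

**Step 4. The bound for $A_E$.** We reduce to the simple quotients $S_i=L_i/Z(L_i)$. Since $H$ permutes the components, $|A_E|\le r!\prod_i|\mathrm{Aut}\,L_i|$. Moreover $|\mathrm{Aut}\,L_i|\le|\mathrm{Aut}\,S_i|$: an automorphism of $L_i$ that is trivial on $L_i/Z(L_i)$ has the form $x\mapsto x\zeta(x)$ with $\zeta:L_i\to Z(L_i)$ a homomorphism, which is trivial because $L_i$ is perfect. Also $\log r!\le r^2\le(\log_2n)^2$. By Fact 7, each component either has $\log|\mathrm{Aut}\,S_i|\le C_3\sqrt n\log(2n)$, or is *standard*: $L_i\cong A_{N_i}$, $N_i\ge15$, $\rho_i\cong\mathrm{std}_{N_i}$, and $\log|\mathrm{Aut}\,S_i|\le N_i\log N_i$.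

**Step 5. No large standard component: case (a).** Suppose every standard component has $N_i\le n/(\log n)^3$. Then $N_i\log N_i\le n/(\log n)^2$, and (4) gives
$$\log[H:Z]\le9(\log n)^2+(\log_2n)^2+(\log_2n)\Big(C_3\sqrt n\log(2n)+\frac n{(\log n)^2}\Big)\le C_2\frac n{\log n} .$$

**Step 6. A large standard component: case (b).** Suppose a standard component $L\cong A_N$ has $N>n/(\log n)^3$. First, $L$ is normal in $H$. Otherwise some conjugate $hLh^{-1}\ne L$ is another component $L_j$, and $\mathbb C^n|_{L_j}$ is the $h$-twist of $\mathbb C^n|_L$. So $\rho_j$ also has degree $N-1$, and Step 2 gives $(N-1)^2\le n$, which is impossible for $n\ge n_0$. Now $\mathbb C^n|_L$ is a multiple of $\mathrm{std}_N$; it is an orthogonal sum of copies, and the invariant inner product on $\mathrm{std}_N$ is unique up to scaling. So $\mathbb C^n=\mathrm{std}_N\otimes\mathbb C^{n_2}$ unitarily, with $L=\pi(A_N)\otimes1$ and $n=(N-1)n_2$. Conjugation by $h\in H$ induces an automorphism of $A_N$, that is, conjugation by some $s\in S_N$. Then $(\pi(s)^{-1}\otimes1)h$ commutes with $\pi(A_N)\otimes1$,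 so by Schur it equals $1\otimes u$, with $u$ unitary since the left side is. Thus $h=\pi(s)\otimes u$. $\square$

## 8. Orbits of irreducible finite groups

**Proposition 9.** There is an absolute $C_1$ such that for every irreducible finite $G\le\mathsf U(d)$, every unit $x\in\mathbb C^d$ and every $1\le k\le d$, some $k$-dimensional $W$ has $\sup_{g\in G}\|P_Wgx\|\le C_1/\sqrt{\log(2d/k)}$.

*Proof.* Let $t=d/k$. Enlarge $n_0$ so that $n/(\log n)^3\ge\sqrt n$ for $n\ge n_0$, fix $t_0\ge16$ with $\sqrt{t_0}\ge n_0$, and assume $t\ge t_0$; otherwise the claim is trivial. Apply Lemma 5: $G\le H\wr S_m$ on $V_1^m$, with $V_1\cong\mathbb C^n$, $n=d/m$, and $H$ quasi-primitive.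

**Step 1. Many blocks: $m\ge\sqrt t$.** Here Lemma 4 applies directly. We have $Gx\subset T_x$ and $\tau=\min(m,t)\ge\sqrt t$, so $\log(2\tau)\ge\frac12\log(2t)$.

From now on $m<\sqrt t$. Since $t\le d$, $n=d/m>d/\sqrt t\ge\sqrt t\ge n_0$; in particular $m<\sqrt t<n$. Apply Proposition 8 to $H$.

**Step 2. Few blocks, case (a).** A random subspace of one block, repeated in every block, does the job. Write $x=(x_1,\dots,x_m)$ and let
$$T=\{\lambda hx_i/\|x_i\|:\ x_i\ne0,\ h\in H,\ |\lambda|=1\}\subset V_1 .$$
As $Z(H)$ consists of scalars, $T$ consists, up to unit scalars, of at most $m[H:Z(H)]\le n\,e^{C_2n/\log n}$ unit vectors. By Lemma 2,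
$$\nu(T)\le\sqrt{\frac2n\Big(1+\log n+\frac{C_2n}{\log n}\Big)}\le\frac C{\sqrt{\log n}}\le\frac C{\sqrt{\log t}} .$$
Let $k_0=\lceil k/m\rceil\le n$, so $k_0/n\le\frac kd+\frac1n\le\frac1t+\frac1{\sqrt t}$. Lemma 1 gives $W_0\subset V_1$ of dimension $k_0$ with $\|P_{W_0}hx_i\|\le\frac C{\sqrt{\log(2t)}}\|x_i\|$ for all $h\in H$ and all $i$. Let $W=W_0^m$, of dimension $mk_0\ge k$. For $g\in G$ the blocks of $gx$ are $h_ix_i$ with $h_i\in H$, in some order, so
$$\|P_Wgx\|^2=\sum_i\|P_{W_0}h_ix_i\|^2\le\frac C{\log(2t)}\sum_i\|x_i\|^2=\frac C{\log(2t)} .$$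

**Step 3. Few blocks, case (b).** Here we enlarge the space slightly to make $G$ permute many small blocks, use Lemma 4 there, and intersect back. Put
$$V:=V_1^m=(\mathrm{std}_N\otimes\mathbb C^{n_2})^m\ \subset\ \widetilde V:=(\mathbb C^N\otimes\mathbb C^{n_2})^m=(\mathbb C^{n_2})^{Nm},$$
a subspace of codimension $n_2m$. An element $\pi(s)\otimes u$ of $H$ is the restriction of the operator on $\mathbb C^N\otimes\mathbb C^{n_2}$ that permutes the $N$ blocks by $s$ and applies $u$ to each. So every $g\in G$ is the restriction to $V$ of an element of $\mathsf U(n_2)\wr S_{Nm}$, and $gx$, viewed in $\widetilde V$, has the same multiset of block norms as $x$.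

Put $\tilde d=Nn_2m$ and $\tilde k=k+n_2m\le d+n_2m=\tilde d$. Lemma 4 yields $\widetilde W\subset\widetilde V$ with $\dim\widetilde W=\tilde k$. Let $W=\widetilde W\cap V$. Then $\dim W\ge\tilde k-n_2m=k$ and $\|P_Wgx\|\le\|P_{\widetilde W}gx\|\le C/\sqrt{\log(2\tau)}$, where
$$\tau=\min\Big(Nm,\frac{\tilde d}{\tilde k}\Big)\ge\min\Big(N,\frac{\tilde d}{2k},\frac{\tilde d}{2n_2m}\Big)\ge\frac12\min(t,N),$$
because $\tilde k\le2\max(k,n_2m)$, $\tilde d\ge d$ and $\tilde d/(n_2m)=N$. Since $N>n/(\log n)^3\ge\sqrt n\ge t^{1/4}$, we get $\log(2\tau)\ge\frac14\log t\ge\frac18\log(2t)$. $\square$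

## 9. From irreducible to arbitrary groups

*Proof of Theorem A.* Let $X$ be finite and transitive.

**Step 1. A finite group.** Proposition 9 is about finite groups, so we first arrange that one acts. The unitaries preserving $X$ preserve $\mathrm{span}(X)$. Their restrictions to $\mathrm{span}(X)$ act faithfully on the finite set $X$, so they form a finite group, transitive on $X$. Extending by the identity on $\mathrm{span}(X)^\perp$, we get $X=Gx$ with $G\le\mathsf U(d)$ finite. Decompose $\mathbb C^d=\bigoplus V_i$ orthogonally into irreducible $G$-subspaces, $d_i=\dim V_i$, $x=\sum x_i$. Let $t=d/k$, and assume $t\ge16$. Let $A=\{i:d_i\ge\sqrt t\}$ and let $B$ be its complement.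

**Step 2. Large summands carry half the dimension: $\sum_Ad_i\ge d/2$.** We share the dimension $k$ out proportionally and use Proposition 9 in each $V_i$. For $i\in A$ let $k_i=\lceil2d_i/t\rceil$; then $\sum_Ak_i\ge\frac2t\cdot\frac d2=k$. If $2d_i\ge t$, then $k_i\le4d_i/t$ and $d_i/k_i\ge t/4\ge\sqrt t$. Otherwise $k_i=1$ and $d_i/k_i=d_i\ge\sqrt t$. So $k_i\le d_i$ and $\log(2d_i/k_i)\ge\frac12\log(2t)$. Proposition 9, applied to $G|_{V_i}$ and $x_i/\|x_i\|$ (any $W_i$ works if $x_i=0$), gives $W_i\subset V_i$ of dimension $k_i$ with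
$$\|P_{W_i}gx_i\|^2\le\frac{2C_1^2}{\log(2t)}\|x_i\|^2\qquad\text{for all }g\in G.$$
Take $W=\bigoplus_AW_i$ and sum over $i\in A$, using that the component of $gx$ in $V_i$ is $gx_i$.

**Step 3. Small summands carry more than half: $D:=\sum_Bd_i>d/2$.** Now we use whole summands, chosen where $x$ has little mass per dimension. Order $B$ by increasing $\|x_i\|^2/d_i$, and let $B'$ be the shortest initial segment with $k':=\sum_{B'}d_i\ge k$, which exists as $k\le d/16<D$. The last summand added has dimension less than $\sqrt t$, so $k'\le k+\sqrt t$. Put $W=\bigoplus_{B'}V_i$. The initial segment has at most the average mass per dimension, so for all $g$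
$$\|P_Wgx\|^2=\sum_{B'}\|x_i\|^2\le\frac{k'}D\sum_B\|x_i\|^2\le\frac{2(k+\sqrt t)}d\le\frac2t+\frac2{\sqrt t}\le\frac C{\log(2t)},$$
using $d\ge t$. $\square$

The remaining theorems are supplements; none of them was used above.

## 10. Wreath products and sharpness

The computation with the third orbit of Section 1 extends to blocks and to all $k$. It shows that Lemma 4 and Theorem A have the right order.

**Theorem B.** Let $d=mn$, $1\le k\le d$, $\tau=\min(m,d/k)$.

(i) For every subgroup $G\le\mathsf U(n)\wr S_m$ (the orbit may be infinite) and every unit $x\in\mathbb C^d$ there is a $k$-dimensional $W$ with $\sup_{g\in G}\|P_Wgx\|\le C/\sqrt{\log(2\tau)}$.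

(ii) There is a unit $x$ such that for $G=\mathsf U(n)\wr S_m$ every $k$-dimensional $W$ has $\sup_{g\in G}\|P_Wgx\|\ge\frac1{2\sqrt2\sqrt{2+\log\tau}}$.

(iii) For $n=1$ one may replace $\mathsf U(1)\wr S_d$ in (ii) by the finite group $\{\pm1\}\wr S_d$ with real $x$, losing a factor $2$; then $\tau=d/k$. In particular Theorem A is sharp up to the constant for every $k,d$.

*Proof.* (i) is Lemma 4, because $Gx\subset T_x$. For (ii) put $t=d/k$ and $p=\max(1,m/t)$, so $m/p=\tau$.

**Step 1. The vector.** We take a harmonic profile, cut off at $p$. Let $x$ have block norms $r_j=\gamma\max(j,p)^{-1/2}$ with $\gamma^{-2}=\sum_{j\le m}\max(j,p)^{-1}$. The terms with $j\le p$ sum to at most $1$. The first term with $j>p$ is at most $1$, and the later ones sum to at most $\log(m/p)$. So $\gamma^{-2}\le2+\log\tau$.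

**Step 2. A random unit vector of $W$.** We replace the supremum over $W$ by an average. Given $W$, let $w$ be uniform on its unit sphere, with blocks $w_i$, and let $P_i$ be the projection to block $i$. Put $a_i=\mathbb E\|w_i\|^2=\operatorname{tr}(P_iP_W)/k$. Then $\sum a_i=1$ and $a_i\le\min(1,n/k)=\min(1,t/m)=1/p$. We claim $\mathbb E\|w_i\|\ge\sqrt{a_i/2}$. If $a_i=0$ this is clear. Otherwise write $w=h/\|h\|$ with $h$ standard complex Gaussian in $W$, $\|h\|$ independent of $w$, and let $Y=\|h_i\|$. Diagonalizing the covariance of $h_i$, $Y^2=\sum\lambda_l|\xi_l|^2$ with independent standard complex Gaussians $\xi_l$, so $\mathbb EY^2=\sum\lambda_l=ka_i$ and $\mathbb EY^4=(\sum\lambda_l)^2+\sum\lambda_l^2\le2(\mathbb EY^2)^2$. Hölder, in the form $\mathbb EY^2\le(\mathbb EY)^{2/3}(\mathbb EY^4)^{1/3}$, gives $(\mathbb EY)^2\ge(\mathbb EY^2)^3/\mathbb EY^4\ge\frac12ka_i$. Since $\mathbb EY=\mathbb E\|h\|\,\mathbb E\|w_i\|$ and $\mathbb E\|h\|\le\sqrt k$, the claim follows.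

**Step 3. Align and conclude.** We pair $x$ with $w$ by one fixed block permutation. Let $b_1\ge\dots\ge b_m$ be the decreasing rearrangement of $(\sqrt{a_i})$. Using the permutation that realizes it, and rotating the blocks of $x$ to align with those of $w$,
$$\sup_g\|P_Wgx\|\ge\mathbb E_w\sup_g|\langle gx,w\rangle|\ge\frac1{\sqrt2}\sum_jr_jb_j=\frac\gamma{\sqrt2}A,\qquad A=\sum_jb_j\max(j,p)^{-1/2}.$$
For $j\ge p$, monotonicity gives $A\ge\sum_{i\le j}b_i\max(i,p)^{-1/2}\ge\sqrt j\,b_j$, so $\sum_{j\ge p}b_j^2\le A\sum_{j\ge p}b_j/\sqrt j\le A^2$. For $j<p$, $b_j\le p^{-1/2}$, so $\sum_{j<p}b_j^2\le\sum_{j<p}b_jp^{-1/2}\le A$. Thus $1\le A+A^2$, so $A\ge\frac12$, and (ii) follows from Step 1.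

For (iii), $n=1$ and $m=d$, so $\tau=d/k$. Replace the rotations by signs: for every permutation $\sigma$, choosing signs to match real or imaginary parts,
$$\max_\varepsilon\Big|\sum_i\varepsilon_ir_{\sigma(i)}w_i\Big|\ge\max\Big(\sum_ir_{\sigma(i)}|\mathrm{Re}\,w_i|,\ \sum_ir_{\sigma(i)}|\mathrm{Im}\,w_i|\Big)\ge\frac12\sum_ir_{\sigma(i)}|w_i| .$$
The orbit is now finite, and $2+\log\tau\le C\log(2\tau)$ gives the sharpness of Theorem A. $\square$

## 11. Real subspaces

**Theorem C.** If $X\subset\mathbb R^d$ is a finite transitive set of unit vectors and $1\le k\le d$, there is a real $k$-dimensional $W'\subset\mathbb R^d$ with $\sup_X\|P_{W'}x\|\le C/\sqrt{\log(2d/k)}$.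

*Proof.* For $k>d/4$ this is trivial. Otherwise take $W\subset\mathbb C^d$ of dimension $2k$ from Theorem A.

**Step 1. A real form.** We turn $P_W$ into a real operator. Let $Q=\mathrm{Re}\,P_W=(P_W+\overline{P_W})/2$. It is real symmetric with $0\le Q\le1$, trace $2k$ and rank $\le4k$. For real $x$, $x^TQx=\|P_Wx\|^2$, since $\mathrm{Im}\,P_W$ is antisymmetric.

**Step 2. Many eigenvalues are not small.** This yields the real subspace. Let $s\le4k$ be the number of eigenvalues of $Q$ greater than $\frac14$. At most $4k-s$ other eigenvalues are nonzero, so $2k\le s+\frac{4k-s}4$, which gives $s\ge\frac43k\ge k$. Let $W'$ be the span of $k$ corresponding orthonormal real eigenvectors. Then $P_{W'}\le4Q$, so for $x\in X$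
$$\|P_{W'}x\|^2\le4\|P_Wx\|^2\le\frac C{\log(d/k)}\le\frac C{\log(2d/k)},$$
the last step because $d/k\ge4$ gives $\log(d/k)\ge\frac12\log(2d/k)$. $\square$

## 12. Orbits of virtually solvable groups

A group is virtually solvable if it has a solvable subgroup of finite index. For example, $\mathsf U(1)\wr S_d$ has the abelian subgroup $\mathsf U(1)^d$ of index $d!$, and its orbits are infinite.

**Theorem D.** Theorem A holds, with the same constant, for every orbit $X=Gx$ of a unit vector under any virtually solvable subgroup $G\le\mathsf U(d)$.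

*Proof.* Let $\bar G$ be the closure of $G$ in $\mathsf U(d)$, a compact Lie group.

**Step 1. The identity component is a torus.** This reduces $\bar G$ to a torus and a finite group. Let $S\le G$ be solvable of finite index. Its closure $\bar S$ is solvable and closed, and finitely many of its cosets cover $\bar G$, so it has finite index and is therefore open. So the identity component $\mathbb T$ of $\bar G$ lies in $\bar S$; it is a compact connected solvable Lie group, i.e. a torus. The group $Q=\bar G/\mathbb T$ is finite, of order $e$ say.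

**Step 2. A good section.** We choose coset representatives whose products agree with representatives up to torsion. Write $\mathbb T$ additively as a $Q$-module, let $s:Q\to\bar G$ be a section, and let $\alpha$ be its factor set: $s(q)s(r)=\alpha(q,r)s(qr)$ with $\alpha(q,r)\in\mathbb T$. Associativity is the cocycle identity $\alpha(q,r)+\alpha(qr,v)=q\,\alpha(r,v)+\alpha(q,rv)$. Put $\beta(q)=\sum_{v\in Q}\alpha(q,v)$. Summing the identity over $v\in Q$ gives
$$e\,\alpha(q,r)=q\,\beta(r)-\beta(qr)+\beta(q)=:(\delta\beta)(q,r).$$
Since $\mathbb T$ is divisible, $\beta=e\gamma$ for some $\gamma:Q\to\mathbb T$. Replacing $s(q)$ by $\gamma(q)^{-1}s(q)$ replaces $\alpha$ by $\alpha-\delta\gamma$, and $e(\alpha-\delta\gamma)=e\alpha-\delta\beta=0$. So we may assume that $\alpha$ takes values in $\mathbb T[e]$, the elements of $\mathbb T$ killed by $e$.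

**Step 3. Finite groups filling $\bar G$.** Now Theorem A can be applied to larger and larger finite groups. For $j\ge1$ let $G_j=\mathbb T[e\cdot j!]\cdot s(Q)$. It is a finite set, and it is closed under products, since $\mathbb T[e\cdot j!]$ is stable under $Q$ and contains the values of $\alpha$; so it is a finite group. The $G_j$ are nested, and $\bigcup_jG_j$ is dense in $\bar G=\mathbb T\cdot s(Q)$, because torsion elements are dense in $\mathbb T$.

**Step 4. Pass to the limit.** By Theorem A there is a $k$-dimensional $W_j$ with $\sup_{g\in G_j}\|P_{W_j}gx\|\le C'/\sqrt{\log(2d/k)}$. The Grassmannian is compact, so a subsequence of $W_j$ converges to some $W$. Each $g\in\bigcup_jG_j$ lies in $G_j$ for all large $j$, so the bound for $g$ passes to $W$. By density and continuity it holds for all $g\in\bar G$, in particular for all $g\in G$. $\square$
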